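# Reflection symmetry of axially symmetric Helfrich spheres

## 1. The angle of a trajectory and its quantized end value

We begin with a planar system of ordinary differential equations. The independent variable is $z\ge 0$, the unknowns are $W>-2$ and $m$, and

$$\frac{dW}{dz}=\frac{(2+W)\,m}{p+zm},\qquad \frac{dm}{dz}=\frac{1}{p+zm}\Big(-2W+\frac{zW^2m}{p}\Big),\qquad p=\sqrt{1-z^2W^2}, \tag{1}$$

on the region where $|zW|<1$ and $p+zm>0$. The origin $(W,m)=(0,0)$ is a solution. We look at solutions on an interval $[0,z_0)$ that avoid the origin and satisfy $(W,m)\to(1/z_0,0)$ as $z\to z_0$; there $p\to0$ and the system breaks down. Write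

$$W=\varrho\sin\varphi,\qquad m=\varrho\cos\varphi ,$$

with $\varphi$ continuous in $z$. Since the limit point lies on the positive $W$-axis, $\varphi$ converges to a number in $\frac\pi2+2\pi\mathbb Z$. We call this number the *end phase* of the trajectory. It is quantized: two end phases differ by a multiple of $2\pi$.

For intuition, linearize at the origin: $dW/dz=2m$, $dm/dz=-2W$, so $\varphi$ grows at the constant rate $2$. We shall prove that $\varphi$ is strictly increasing for all trajectories that come from surfaces.

This is what the angle is for. A closed surface of revolution solving a certain curvature equation will be cut by the plane $\{z=0\}$ into two discs. Each disc is a trajectory of (1): $z$ is the height, $W$ is $-(H+1)$ with $H$ the mean curvature, and $m=r\,dW/dz$ with $r$ the distance to the axis. Reflect the lower disc upward. If the upper disc starts at $(W_0,m_0)$ at $z=0$, the reflected one starts at $(W_0,-m_0)$, and the surface is symmetric exactly when the two trajectories coincide, that is, when $m_0=0$. Suppose $m_0>0$. The two trajectories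 start at angles $\varphi_A\in(-\frac\pi2,\frac\pi2)$ and $\varphi_B=\pi-\varphi_A$. A comparison principle will show that the second one ends strictly ahead of the first, but by strictly less than one full turn. This contradicts quantization.

## 2. Helfrich spheres and the reduced membrane equation

Let $\mathbb R^3$ have coordinates $(x,y,z)$. Let $\Sigma$ be a closed, connected, oriented surface of genus zero, embedded in $\mathbb R^3$, with outward unit normal $\nu$. Its mean curvature is $H=\frac12(\kappa_1+\kappa_2)$, with the sign for which a round sphere of radius $R$ with outward normal has $H=-1/R$. Fix $c_o\in\mathbb R$.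

**Definition (Helfrich surface).** The Helfrich energy is $\mathcal H[\Sigma]=\int_\Sigma(H+c_o)^2\,d\Sigma$; for $c_o=0$ it is the Willmore energy. A *Helfrich surface* is a critical point of $\mathcal H$, that is, a solution of its Euler–Lagrange equation. It is *axially symmetric* if it is a surface of revolution about the $z$-axis. *Non-round* means of non-constant mean curvature.

The Euler–Lagrange equation itself will not be needed, because we may use the following known result.

**Fact (i).** A smooth axially symmetric Helfrich topological sphere is either a round sphere or, after a suitable translation in the $z$-direction, satisfies the *reduced membrane equation*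

$$H+c_o=-\frac{\nu_3}{z}, \tag{2}$$

where $\nu_3$ is the vertical component of $\nu$. The set $\{z=0\}$ is a singularity of (2). A $\mathcal C^3$ closed surface satisfying (2) is a Helfrich surface and meets $\{z=0\}$ orthogonally in circles.

Two examples of (2). For a round sphere of radius $R$ centered at height $h$ we have $\nu_3=(z-h)/R$ and $H=-1/R$, so (2) reads $c_o=\frac{h}{Rz}$ for all $z\neq0$ on the sphere. This forces $h=0$ and $c_o=0$: round spheres centered on the plane solve (2) for $c_o=0$, and no round sphere solves it for $c_o\ne0$. For $c_o=1$, the vertical cylinder of radius $\frac12$ with outward normal has principal curvatures $-2$ and $0$, so $H+1=0$, and $\nu_3=0$. It solves (2), but it is not closed. It corresponds to the zero solution of (1).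

The problem, from Rafael López, Bennett Palmer and Álvaro Pámpano, "Axially Symmetric Helfrich Spheres", arXiv:2501.15668 (2025), is to prove or disprove the conjecture that embedded, smooth, non-round axially symmetric Helfrich spheres are symmetric with respect to the plane $\{z=0\}$ in which, after translation, they satisfy (2). The conjecture is true; it is contained in Theorem 1.

**Theorem 1.** Let $\Sigma$ be a smooth, embedded, axially symmetric, non-round Helfrich sphere, translated so that $H+c_o=-\nu_3/z$. Then $c_o>0$, $\Sigma$ meets $\{z=0\}$ in exactly one circle, and $\Sigma$ is symmetric with respect to $\{z=0\}$.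

**Theorem 2.** Fix $c_o>0$. For every integer $n\ge1$ there is, up to vertical translation, exactly one smooth embedded axially symmetric non-round Helfrich sphere $\Sigma_n$ on which $H+c_o$ vanishes on exactly $2n$ parallels, and these are all such spheres. For $c_o\le0$ there are none.

Theorem 2 is not needed for the conjecture, but it shows that Theorem 1 is not vacuous. Besides Fact (i) we use standard ODE theory, elliptic regularity (once, for Theorem 2) and Hopf's Umlaufsatz: the tangent of a simple closed $C^1$ plane curve turns by $+2\pi$ if the interior is on its left and by $-2\pi$ if the interior is on its right.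

## 3. The profile curve, and the case $c_o=0$ by hand

**Normalization.** Let $\Sigma$ be as in Theorem 1, except that until Section 7 embeddedness plays no role beyond the existence of a normal. Put $\mathbf n=\nu$ if $c_o\ge0$ and $\mathbf n=-\nu$ if $c_o<0$, and compute $H_{\mathbf n}$ from $\mathbf n$. Changing the sign of the normal changes the signs of $H$ and $\nu_3$, so (2) becomes $H_{\mathbf n}+|c_o|=-\mathbf n_3/z$ in all cases. If $c_o\neq0$, a homothety makes $|c_o|=1$. So we study $H_{\mathbf n}+\epsilon=-\mathbf n_3/z$ with $\epsilon\in\{0,1\}$.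

**The curve.** The rotations act on the sphere with $\chi(\Sigma)=2$ fixed points, the *poles*, where the tangent plane is horizontal. So $\Sigma$ is generated by an arc $\gamma(s)=(r(s),z(s))$, $0\le s\le L$, parametrized by arclength, with $r>0$ on $(0,L)$ and $r=0$ at the ends. Write $\gamma'=T=(\cos\theta,\sin\theta)$ and choose the direction of travel so that $\mathbf n=(-\sin\theta,\cos\theta)$ is the left normal. At the start pole $(0,z_0)$ we take $\theta(0)=0$; at the end pole $(0,z_1)$, $\theta\equiv\pi$ mod $2\pi$. With our sign convention the principal curvatures with respect to $\mathbf n$ are $\theta_s$ and $\sin\theta/r$. (Check: a semicircle of radius $R$ run counterclockwise has inward left normal, $\theta_s=\sin\theta/r=1/R$, and the inward normal of a sphere gives $H=+1/R$.)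

Put $W:=-(H_{\mathbf n}+\epsilon)$, a smooth function on $[0,L]$. By Fact (i), $\mathbf n_3=0$ where $z=0$. Hence everywhere

$$\cos\theta=zW,\qquad \theta_s=-\frac{\sin\theta}r-2\epsilon-2W. \tag{3}$$

If $z=0$ then $\cos\theta=0$ and $z_s=\sin\theta=\pm1$. So poles have $z\ne0$, and the zeros of $z$ are isolated, hence finite in number.

**Definition (crossings and arcs).** A zero of $z$ is a *crossing*, *up* if $\sin\theta=1$ and *down* if $\sin\theta=-1$. An *arc* is a part of $\gamma$ between consecutive points of the set of crossings and poles.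

Example: for a round sphere of radius $R$ about the origin ($\epsilon=0$) with outward $\mathbf n$, $\gamma$ runs clockwise from $(0,R)$ to $(0,-R)$, $\theta$ goes from $0$ to $-\pi$, there is one crossing, at $(R,0)$, it is down, and there are two arcs. Here $W=1/R$.

**Two auxiliary functions.** Put

$$D:=2\epsilon+W+\frac{\sin\theta}r,\qquad\text{so that}\qquad \theta_s=-(D+W). \tag{4}$$

Differentiating $\cos\theta=zW$ gives $\sin\theta\,(D+W)=\sin\theta\,W+zW_s$, that is, $zW_s=D\sin\theta$. In particular $D=0$ at crossings. Put $M:=D/z$. Near a crossing $\sin\theta\ne0$ and $M=W_s/\sin\theta$, so $M$ extends smoothly across crossings and is smooth on $(0,L)$. Thus $W_s=M\sin\theta=Mz_s$: the function $M$ is the rate of change of $W$ with height. Next,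

$$\Big(\frac{\sin\theta}r\Big)_s=-\frac{\cos\theta}r\Big(D+W+\frac{\sin\theta}r\Big)=\frac{2(\epsilon-D)\cos\theta}r .$$

So $D_s=M\sin\theta+\frac{2(\epsilon-D)zW}{r}$, while $D_s=(zM)_s=M\sin\theta+zM_s$. Comparing the two, and using continuity at $z=0$,

$$M_s=\frac{2(\epsilon-D)W}r,\qquad (r^2M)_s=2rzWM+2r(\epsilon-D)W=2\epsilon\,rW. \tag{5}$$

**The case $c_o=0$.** Here $\epsilon=0$, so $r^2M$ is constant. At the start pole $z_0\neq0$ and $\sin\theta/r$ is bounded, so $M=D/z$ is bounded and $r^2M\to0$. Hence $M\equiv0$, $W_s=M\sin\theta\equiv0$, and $H$ is constant. *There is no non-round sphere with $c_o=0$.*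

**From now on $\epsilon=1$.** Then $r^2M$ is no longer conserved, and we keep track of how it moves. Put

$$\Phi:=r^2M,\qquad G:=r^2(1-D)=r^2-z\Phi,\qquad P:=r\sin\theta+r^2,\qquad m:=rM .$$

We have shown

$$W_s=M\sin\theta,\quad D=zM,\quad M_s=\frac{2(1-D)W}r,\quad \Phi_s=2rW,\quad G_s=-r^2M\sin\theta, \tag{6}$$

where the last formula is $G_s=2rzW-\sin\theta\,\Phi-z\cdot 2rW$. Moreover

$$P_s=-2rzW^2,\qquad \gamma\cdot T=rz(D-2),\qquad (r^2)_s=2rzW=z\Phi_s. \tag{7}$$

Indeed $P_s=\cos\theta(\sin\theta+r\theta_s+2r)=\cos\theta\,(-2rW)$; and since $\sin\theta=r(D-2-W)$, $\gamma\cdot T=r\cos\theta+z\sin\theta=rzW+zr(D-2-W)$.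

The last formula in (7) yields an identity used several times. For a constant $\lambda$ put $e:=\lambda-r^2-z^2$. Then $e_s=-z\Phi_s-2zz_s$, so where $z\ne0$

$$\Big(\Phi+2z+\frac ez\Big)_s=-\frac{e\,z_s}{z^2}. \tag{8}$$

If $\lambda=\rho^2$ with $\rho$ the radius of a crossing, then $e=0$ at that crossing and $e_s=-2rz(D-2)=O(z)$ near it, so $e=O(z^2)$ there; thus $e/z\to0$ and $e/z^2$ is bounded.

**Special values.** *At poles*, $\sin\theta/r\to\theta_s$, so (3) gives $\theta_s=-1-W$; hence $D=1$, $M=1/z$, $\Phi=G=P=0$. At the start pole $W=1/z_0$, at the end pole $W=-1/z_1$. *At crossings*, $D=0$ and $W=-2-\sin\theta/r$; if the radius is $\rho$, then $\Phi=\rho m$. *At turns*, that is where $\sin\theta=0$, $r>0$ (so $z\ne0$), put $\cos\theta=\sigma=\pm1$, called East for $\sigma=1$ and West for $\sigma=-1$. Then $W=\sigma/z$ and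

$$D=2+\frac{\sigma}{z},\qquad z_{ss}=\cos\theta\,\theta_s=-2\Big(\sigma+\frac1z\Big). \tag{9}$$

**The flip.** Put $\hat\gamma(s)=(r,-z)(L-s)$. Its tangent is $(-\cos\theta,\sin\theta)(L-s)$, so $\hat\theta=\pi-\theta$ mod $2\pi$. It satisfies the same equations, with $\hat W=W$, $\hat D=D$, $\hat M=-M$, $\hat m=-m$, $\hat\Phi=-\Phi$ at corresponding points. Since $\sin\hat\theta=\sin\theta$, up crossings stay up and down crossings stay down. Since $\hat\theta(s)=\pi-\theta(L-s)$, the increment of $\hat\theta$ along an arc equals the increment of $\theta$ along the corresponding arc.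

## 4. What the integral condition gives: continuity of $\Phi$

Before the proof, let us try the obvious route. Besides Fact (i), the following is known. Closed axially symmetric genus zero solutions of (2) can be obtained by gluing two disc-type solutions along a boundary circle in $\{z=0\}$ which both meet orthogonally. For $c_o\ne0$ such a glued surface is a Helfrich sphere if and only if $\int_\Sigma(H+c_o)\,d\Sigma=0$; and if this integral vanishes separately on each disc, the surface is symmetric with respect to $\{z=0\}$. So one would like to split the vanishing integral into two vanishing halves.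

Suppose our sphere has a single crossing, of radius $\rho$, with value $m_0$ of $m$ there. Since $d\Sigma=2\pi r\,ds$ and $\Phi_s=2rW$, with $\Phi=0$ at both poles,

$$\int_{\text{first disc}}(H_{\mathbf n}+1)\,d\Sigma=-\pi\rho m_0,\qquad \int_{\text{second disc}}(H_{\mathbf n}+1)\,d\Sigma=+\pi\rho m_0 .$$

The sum is zero for every value of $m_0$. The integral condition only says that $\Phi$ takes the same value on both sides of the circle, and it puts no restriction on $m_0$. What must be shown is $m_0=0$, and this has to come from following each disc all the way to its pole. Also, one must first rule out several crossings. This is done in Sections 6 and 7.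

## 5. Solutions starting at a pole, and upper discs

**Purpose.** At a pole, (3) contains $\sin\theta/r$, so uniqueness there is not automatic. We need that the height $z_0$ determines the solution.

Let a curve satisfying (3) start at $(0,z_0)$, $z_0>0$, with $\theta(0)=0$, $\theta\in C^1$. Near the pole it is a graph $z=u(r)$. Put $v=\sin\theta$. Then $v_r=\theta_s$, so $(rv)_r=\sin\theta+r\theta_s=rF$ with $F=-2-2\sqrt{1-v^2}/u$, and

$$v(r)=\frac1r\int_0^r tF\,dt,\qquad u(r)=z_0+\int_0^r\frac v{\sqrt{1-v^2}}\,dt. \tag{10}$$

**Lemma 3.** Let $0<\zeta_1<\zeta_2$. There is $\delta>0$ such that for every $z_0\in[\zeta_1,\zeta_2]$, (10) has a unique solution on $[0,\delta]$ with $|u-z_0|\le\zeta_1/2$ and $|v|\le\frac12$, and it depends continuously on $z_0$. The corresponding curve has $\theta\in C^1$ up to the pole, with $\theta_s(0)=-1-1/z_0$. Any two curves satisfying (3) near a pole with the same $z_0>0$, $\theta(0)=0$ and $\theta\in C^1$ agree near the pole.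

*Proof.* On the given set $u\ge\zeta_1/2$, so $|F|\le K:=2+4/\zeta_1$, and the right side of (10) satisfies $|v|\le K\delta/2$ and $|u-z_0|\le\delta$. For $\delta\le\min(1/K,\zeta_1/2)$ it maps the set to itself. On the set $F$ is Lipschitz in $(u,v)$ and so is $v/\sqrt{1-v^2}$, with constants depending only on $\zeta_1$; integration contributes a factor $O(\delta)$. So for small $\delta$ the map is a contraction, uniformly in $z_0$. Written for $(u-z_0,v)$, it acts on a fixed set and depends on $z_0$ Lipschitz-continuously, hence so does its fixed point.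

For the solution, $v/r\to F(0)/2$ and $v_r=F-v/r\to F(0)/2=-1-1/z_0$. So $\theta$ is $C^1$ in $r$ up to $r=0$, and also in $s$, since $ds/dr=1/\cos\theta$. Finally, two curves as in the last statement give solutions of (10) which lie in the set for a sufficiently small $\delta'\le\delta$, by continuity; the contraction on $[0,\delta']$ makes them equal. $\square$

For $r>0$, $z\ne0$, (3) with $W=\cos\theta/z$ is a smooth ODE for $(r,z,\theta)$, with the usual uniqueness.

**Definition (upper disc).** An *upper disc* is an arc $\gamma:[0,s_1]\to\{r\ge0\}$ with $\theta\in C^1([0,s_1])$, smooth on $(0,s_1]$, with $r(0)=0$, $z(0)=z_0>0$, $\theta(0)=0$, $r>0$ on $(0,s_1]$, $z>0$ on $[0,s_1)$, $z(s_1)=0$, satisfying (3) (with $\epsilon=1$) with $W$ smooth on $(0,s_1]$.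

The corresponding picture for $\epsilon=0$ is the upper half of a round sphere about the origin. Formulas (6)–(8) and the pole values hold on an upper disc, by the same computations. By Lemma 3 and ODE uniqueness in $\{r,z>0\}$, *an upper disc is determined by $z_0$*.

**Lemma 4.** (a) On an upper disc, for $0<s<s_1$: $\sin\theta<-r<0$, $r<1$, $D<1$, and $|\gamma|$ is strictly decreasing. The end is a down crossing with $\theta(s_1)=-\frac\pi2$ and $m<2$.

(b) If the closed curve $\gamma$ has $z_0>0$, its first arc is an upper disc. If $z_1<0$, its last arc starts at a down crossing with $m>-2$, $\sin\theta<0$ on that arc (off the pole), and $\theta$ changes by $-\frac\pi2$ along it.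

*Proof.* **Step 1: the sign of $\sin\theta$.** This step shows that the curve goes down as long as $z>0$. While $z>0$, (7) gives $P_s\le0$, and $P_s<0$ for small $s>0$ because $W\to1/z_0\ne0$. Since $P(0)=0$, $P<0$ for $s>0$, as long as $z>0$ and also at a first zero of $z$. Where $r>0$, $P<0$ means $\sin\theta<-r<0$; in particular $r<1$. For the closed curve $P(L)=0$, so $\gamma$ must leave $\{z>0\}$, and it does so before $s=L$ since poles have $z\ne0$. So its first arc is an upper disc, which is the first half of (b).

**Step 2: $D<1$.** This controls $|\gamma|$ through (7). Near the pole $D\to1$, so $G_s=-\frac{r^2D}z\sin\theta>0$ for small $s>0$; as $G(0)=0$, $G>0$ for small $s>0$. At a first later zero of $G$ in $(0,s_1)$ we would have $D=1$ and $G_s=-\frac{r^2}z\sin\theta>0$, impossible where a positive function first vanishes. So $G>0$, that is, $D<1$, and $(|\gamma|^2)_s=2rz(D-2)<0$ on $(0,s_1)$.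

**Step 3: the end.** At $s_1$ we have $\cos\theta=0$ and $\sin\theta<0$, so $\sin\theta=-1$. As $\theta(0)=0$ and $\sin\theta<0$ on $(0,s_1]$, $\theta$ stays in $(-\pi,0)$ and $\theta(s_1)=-\frac\pi2$.

**Step 4: $m<2$.** Let $\rho=r(s_1)$ and $e^*=r^2+z^2-\rho^2$. By Step 2, $e^*>0$ on $[0,s_1)$ and $z_0>\rho$. Integrate (8) with $\lambda=\rho^2$, $e=-e^*$, over $[0,s_1]$, using $z$ as variable on the right. Since $\Phi(0)=0$ and $e^*/z\to0$ at $s_1$,
$$\Phi(s_1)=2z_0-\frac{z_0^2-\rho^2}{z_0}-\int_0^{z_0}\frac{e^*}{z^2}\,dz .$$
Because $e^*\ge z^2-\rho^2$,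
$$\int_\rho^{z_0}\frac{e^*}{z^2}\,dz\ge\int_\rho^{z_0}\Big(1-\frac{\rho^2}{z^2}\Big)dz=z_0-2\rho+\frac{\rho^2}{z_0},$$
and the integral over $(0,\rho)$ is positive. Hence $\rho m=\Phi(s_1)<z_0+\frac{\rho^2}{z_0}-z_0+2\rho-\frac{\rho^2}{z_0}=2\rho$.

**Step 5: the second half of (b).** If $z_1<0$, then $\hat\gamma$ starts at height $-z_1>0$. Apply (a) to its first arc and translate by the flip rules: $\hat m<2$ becomes $m>-2$. $\square$

## 6. The arc adjacent to an up crossing

From here to Proposition 7, $\gamma$ is the closed curve. We want to exclude up crossings. The next lemma follows the curve from an up crossing to the next crossing and shows two things: $\theta$ increases by exactly $\pi$, and the quantity $\rho(m-2)$ goes down.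

**Lemma 5.** Let $s=a$ be an up crossing of radius $\rho$ with $m_a\le2$. Then the following arc (in $z>0$) ends at a down crossing $s=d$ of radius $\rho_d<\rho$, $\theta$ increases by exactly $\pi$ on $[a,d]$, and
$$\rho_d(m_d-2)<\rho(m_a-2),\qquad\text{that is,}\qquad \Phi_d<\Phi_a-2\rho+2\rho_d. \tag{11}$$
In particular, if $m_a<-2$, then $m_d<-2$.

*Proof.* **Step 1: the rising part, up to the first horizontal tangent.** We show that this tangent is a West turn at height below $1$. Let $b>a$ be the first point with $\sin\theta=0$; it exists because $\sin\theta(L)=0$. On $(a,b)$, $\sin\theta>0$, and $z$ increases from $0$. Let $c\le b$ be maximal with $D<2$ on $[a,c)$ (recall $D(a)=0$). Put $e:=\rho^2-z^2-r^2$. By (7), $e_s=-2rz(D-2)>0$ on $(a,c)$, so $e>0$ on $(a,c]$. Integrating (8) from $a$, with $z$ as variable,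
$$\Phi=\Phi_a-2z-\frac ez-\int_0^z\frac e{\zeta^2}\,d\zeta\qquad\text{on }(a,c]. \tag{12}$$
Hence on $(a,c]$, using $r^2+e=\rho^2-z^2$ and $\Phi_a=\rho m_a\le2\rho$,
$$G=r^2-z\Phi=\rho^2-z\Phi_a+z^2+z\int_0^z\frac e{\zeta^2}\,d\zeta\ \ge\ (\rho-z)^2+z\int_0^z\frac e{\zeta^2}\,d\zeta>0 .$$
If $c<b$, then $D(c)=2$ and $G(c)=-r^2<0$, a contradiction. So $c=b$. At a pole $G=0$, so $b$ is not the pole; $r>0$ and $D<1$ at $b$. In (9), East would give $D=2+1/z>2$. So $b$ is West with $D=2-1/z_b<1$, hence $z_b<1$, and $z_{ss}(b)=2-2/z_b<0$. So $\sin\theta<0$ right after $b$.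

**Step 2: the falling part reaches $\{z=0\}$.** We must exclude another horizontal tangent, and the pole, before that. Let $c_1>b$ be the next zero of $\sin\theta$; it exists because $\sin\theta(L)=0$. Suppose $z>0$ on $[b,c_1]$. Since $\sin\theta<0$ on $(b,c_1)$, $z(c_1)\in(0,z_b)\subset(0,1)$ and $z_{ss}(c_1)\ge0$. If $r(c_1)>0$, (9) gives $z_{ss}\le-2(-1+1/z)<0$. If $c_1=L$, then $\cos\theta=-1$ and $z_{ss}=-\theta_s=1+W=1-1/z_1<0$, since $z_1=z(c_1)<1$. Both are contradictions. So $z$ has a first zero $d\in(b,c_1]$. At $d$, $\sin\theta=\pm1$, so $d<c_1$ and $\sin\theta<0$ on $(b,d]$: a down crossing.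

**Step 3: the turning of $\theta$.** Up to a common multiple of $2\pi$: $\theta(a)=\frac\pi2$; on $(a,b)$, $\sin\theta>0$ keeps $\theta$ in $(0,\pi)$, so $\theta(b)=\pi$ (West); on $(b,d]$, $\sin\theta<0$ keeps $\theta$ in $(\pi,2\pi)$, so $\theta(d)=\frac{3\pi}2$. The increase is $\pi$.

**Step 4: $|\gamma|$ decreases.** On $[b,d)$ we have $D<1$: at a first zero of $G$, $D=1$ and $G_s=-\frac{r^2}z\sin\theta>0$, a contradiction as in Lemma 4. So $D<2$ on $[a,d]$, and by (7) $|\gamma|$ strictly decreases on $[a,d]$. Hence $\rho_d<\rho$, $z_b\le|\gamma(b)|<\rho$, and $e^*:=r^2+z^2-\rho_d^2>0$ on $[b,d)$.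

**Step 5: inequality (11).** Integrate (8) with $\lambda=\rho_d^2$, $e$ replaced by $-e^*$, over $[b,d]$:
$$\Phi_d=\Phi_b+2z_b-\frac{e^*_b}{z_b}-\int_0^{z_b}\frac{e^*}{z^2}\,dz .$$
Insert (12) at $b$, and $e_b+e_b^*=\rho^2-\rho_d^2$. With $e$ taken on the rising part and $e^*$ on the falling part, both as functions of $z$,
$$\Phi_d=\Phi_a-\frac{\rho^2-\rho_d^2}{z_b}-\int_0^{z_b}\frac{e+e^*}{z^2}\,dz .$$
If $z_b\le\rho_d$, then $\frac{\rho^2-\rho_d^2}{z_b}\ge(\rho-\rho_d)\frac{\rho+\rho_d}{\rho_d}>2(\rho-\rho_d)$, and the integral is positive. If $z_b>\rho_d$, then as in Lemma 4 $\int_{\rho_d}^{z_b}\frac{e^*}{z^2}dz\ge z_b-2\rho_d+\frac{\rho_d^2}{z_b}$, and the rest of the integral is positive, so the total subtracted from $\Phi_a$ exceeds $\frac{\rho^2}{z_b}+z_b-2\rho_d\ge2\rho-2\rho_d$. In both cases (11) follows.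

**Step 6: the last claim.** If $m_a<-2$, then $\rho_d(m_d-2)<\rho(m_a-2)<-4\rho<-4\rho_d$, so $m_d<-2$. $\square$

**Lemma 6 (flip of Lemma 5).** Let an up crossing have radius $\rho'$ and $m'\ge-2$. Then the *preceding* arc (in $z<0$) starts at a down crossing, of radius $\rho_0<\rho'$ and with value $m_0$ of $m$, $\theta$ increases by $\pi$ on it, and $\rho'(m'+2)<\rho_0(m_0+2)$.

*Proof.* Apply Lemma 5 to $\hat\gamma$, where the crossing has $\hat m=-m'\le2$. It gives $\rho_0(-m_0-2)<\rho'(-m'-2)$. $\square$

## 7. Exactly one crossing, by the Umlaufsatz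

**Proposition 7.** (a) All crossings satisfy $|m|\le2$, and $z_0>0>z_1$. (b) If $\Sigma$ is embedded, then $\mathbf n=\nu$ (so $c_o>0$), there is exactly one crossing, and $\sin\theta<0$ on $(0,L)$.

*Proof.* **Step 1: $|m|\le2$.** The purpose is to make Lemmas 5 and 6 applicable at every up crossing. Suppose some crossing has $m<-2$. If it is up, Lemma 5 gives a next crossing, down, with $m<-2$. If it is down, the next arc lies in $z<0$. It cannot end at a pole, since then Lemma 4(b) would give $m>-2$. So it ends at an up crossing, with some $m'$. If $m'\ge-2$, Lemma 6 gives $0\le\rho'(m'+2)<\rho_0(m_0+2)<0$, where $\rho_0,m_0$ belong to our down crossing, a contradiction. So $m'<-2$. Continuing, we get infinitely many crossings, a contradiction. Thus $m\ge-2$ at all crossings, and by the flip $m\le2$.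

**Step 2: the signs of $z_0,z_1$.** Suppose $z_0<0$. There is a crossing: otherwise $z_1<0$, and Lemma 4(b) provides one. The first crossing is up and has $m\ge-2$, but its preceding arc starts at a pole, contradicting Lemma 6. So $z_0>0$, and by the flip $z_1<0$.

**Step 3: total turning.** By Step 2 and alternation, crossings start and end with a down crossing. Let $j$ be the number of up crossings. Besides the first and last arcs there are $2j$ arcs, each of which follows or precedes exactly one up crossing. On each of these $\theta$ increases by $\pi$ (Lemmas 5, 6 and Step 1), on the first and last arcs it changes by $-\frac\pi2$ (Lemma 4). Hence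
$$\theta(L)=-\tfrac\pi2+2j\pi-\tfrac\pi2=-\pi+2\pi j .$$

**Step 4: embeddedness forces $j=0$.** Let $\Sigma$ be embedded. Follow $\gamma$ by its reversed mirror image in the axis, $(-r,z)(2L-s)$ for $L\le s\le2L$. Its tangent is $(\cos\theta,-\sin\theta)(2L-s)$, with angle $-\theta(2L-s)$ mod $2\pi$. So we obtain a simple closed $C^1$ curve whose tangent turns by $\theta(L)$ on each half, in total by $2\theta(L)$. It meets the axis only at heights $z_0>z_1$, transversally. Far up and far down the axis lies outside the curve, and one changes sides at each of the two points; so the open segment between them lies in the interior. Just below $(0,z_0)$ this segment is to the right of $T=(1,0)$. So the interior is on the right, and the Umlaufsatz gives $2\theta(L)=-2\pi$, that is, $j=0$.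

**Step 5: conclusions.** With the interior on the right, the left normal $\mathbf n$ is outward: $\mathbf n=\nu$, and by our choice of $\mathbf n$ this means $c_o>0$. There is exactly one crossing, a down crossing, and $\sin\theta<0$ on both arcs and at the crossing by Lemma 4. $\square$

## 8. An upper disc as a trajectory of the planar system

We now prove that upper discs are trajectories of (1), and find an energy for it. On an upper disc $z$ decreases strictly from $z_0$ to $0$ along the curve. Put
$$p=-\sin\theta=\sqrt{1-z^2W^2}>0\quad(z<z_0),\qquad U=2+W .$$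
Multiplying $zM=D=2+W+\frac{\sin\theta}r$ by $r$ gives
$$rU=p+zm .$$
From (6), $W_s=-\frac{pm}r$, $z_s=-p$, and $m_s=\cos\theta\,M+2(1-D)W=\frac{zWm}r+2W-\frac{2zmW}r=2W-\frac{zWm}r$.

Where $U>0$, introduce a new parameter $\tau$ by $ds=-\frac{rU}p\,d\tau$, running from the crossing up toward the pole, and write $\dot{}$ for $d/d\tau$. Then
$$\dot W=(2+W)m,\qquad \dot m=-2W+\frac{zW^2m}p,\qquad \dot z=p+zm=rU . \tag{13}$$
For the middle equation: $\dot m=-\frac Up(2rW-zWm)=-\frac Wp\big(2(p+zm)-zm(2+W)\big)=-\frac Wp(2p-zmW)$.

If we drop the term $zW^2m/p$, the first two equations conserve an energy, found by integrating $m\,dm+\frac{2W}{2+W}\,dW=0$. Let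
$$g(W)=4W-8\ln\Big(1+\frac W2\Big),\qquad g'(W)=\frac{4W}{2+W},\qquad g(0)=0,\qquad I:=m^2+g(W).$$
So $g$ decreases on $(-2,0)$, increases on $(0,\infty)$, and $g\to\infty$ as $W\to-2^+$. By (13),
$$\dot I=2m\dot m+4Wm=\frac{2zW^2m^2}p\ge0 . \tag{14}$$

**Lemma 8.** On an upper disc, $U>0$ and $I\le g(1/z_0)$. The pair $(W,m)$ is a solution of (1) on $[0,z_0)$, it never equals $(0,0)$, and it tends to $(1/z_0,0)$ as $z\to z_0$. On $0\le z<z_0$,
$$zm(1+W)<p . \tag{15}$$

*Proof.* At the pole $(W,m)=(1/z_0,0)$, since $m=rM$ and $M\to1/z_0$. Going down from the pole, (14) says $I$ does not increase as long as $U>0$, so $g(W)\le I\le g(1/z_0)$, which keeps $W$ away from $-2$. Hence $U>0$ on the whole disc. Then $p+zm=rU>0$, $z$ can be used as independent variable in (13), and this gives (1). The right side of (1) is smooth where $|zW|<1$, $p+zm>0$, and $(0,0)$ is a solution; by uniqueness, if $(W,m)$ vanished somewhere it would vanish identically, contradicting $W\to1/z_0$. Finally, for $0<z<z_0$, $D<1$ (Lemma 4) says $zm<r$; multiplying by $U$ gives $zm(2+W)<rU=p+zm$, which is (15).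 At $z=0$, (15) reads $0<1$. $\square$

## 9. The angle increases

**Polar coordinates.** Put $W=\varrho\sin\varphi$, $m=\varrho\cos\varphi$, and abbreviate $S=\sin\varphi$, $C=\cos\varphi$, $a:=z\varrho$. The quantity $a$ measures the progress of the disc toward its pole: $zW=aS$, and at the pole $a=1$ and $S=1$. We have $p=\sqrt{1-a^2S^2}$, $zm=aC$, $rU=p+aC$. Using $zW^2m=a\varrho^2S^2C$, (13) becomes
$$\dot\varrho=S\dot W+C\dot m=\frac{\varrho^2S^2C(p+aC)}p,\qquad \dot a=\varrho\dot z+z\dot\varrho=\frac{\varrho(p+aC)(p+aS^2C)}p,$$
$$\dot\varphi=\frac{C\dot W-S\dot m}{\varrho}=\frac Np,\qquad N:=p(2+\varrho SC^2)-a\varrho S^3C .$$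

**Lemma 9.** On an upper disc $N>0$ for $0\le z<z_0$. Hence $\varphi$ is strictly increasing in $z\in[0,z_0)$. As $z\to z_0$: $\varphi\to E\in\frac\pi2+2\pi\mathbb Z$ (the *end phase*), $a\to1$, $\varrho\to1/z_0$.

*Proof.* We have $a\ge0$, $p>0$, $p+aC=rU>0$, $2+\varrho S=U>0$. Four cases:

1. $S\ge0\ge C$: both $\varrho SC^2$ and $-a\varrho S^3C$ are $\ge0$, so $N\ge2p$.
2. $S\le0\le C$: $-a\varrho S^3C\ge0$ and $\varrho SC^2\ge\varrho S$, so $N\ge p(2+\varrho S)>0$.
3. $S,C<0$: $a|C|<p$ gives $N\ge p\big(2-\varrho|S|(C^2+S^2)\big)=p(2-\varrho|S|)>0$.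
4. $S,C>0$: by (15), $a\varrho S^3C=(zm)WS^2\le zmW<p\frac W{1+W}<p$, so $N>p$.

So $\dot\varphi>0$, while $\dot z=rU>0$. The limits follow from $(W,m)\to(1/z_0,0)$. $\square$

Only case 4 used that we are on a disc. Cases 1–3 used only $a\ge0$, $p>0$, $p+aC>0$, $2+\varrho S>0$.

## 10. Comparison at equal angle

**Why not compare at equal height.** We want an order between two trajectories that persists. For a planar linear system $x'=\ell_{11}x+\ell_{12}y$, $y'=\ell_{21}x+\ell_{22}y$, nonnegative data stay nonnegative if $\ell_{12},\ell_{21}\ge0$; for example for $x'=y$, $y'=x$. For the rotation $x'=y$, $y'=-x$ this fails: $(1,0)$ evolves into $(\cos t,-\sin t)$. In the variable $z$, (1) linearized at the origin is exactly such a rotation, so there is no order between $(W,m)$-trajectories at equal $z$. The energy does not help either: the trajectories from $(W_0,m_0)$ and $(W_0,-m_0)$ have the same $I$ at $z=0$, and (14) gives only a lower bound for $g(1/z_0)$ for each of them, not a relation between the two pole heights.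

**The way out** is to use $\varphi$ as independent variable, legitimate by Lemma 9, and $(a,\varrho)$ as unknowns:
$$a'=f_1=\frac{\varrho(p+aC)(p+aS^2C)}N,\qquad \varrho'=f_2=\frac{\varrho^2S^2C(p+aC)}N . \tag{16}$$
Let $\Omega$ be the open set of $(\varphi,a,\varrho)\in\mathbb R^3$ with $\varrho>0$, $|aS|<1$, $p+aC>0$, $2+\varrho S>0$, $N>0$, and $\mathcal R=\Omega\cap\{a\ge0\}$. For $z<z_0$, discs lie in $\mathcal R$.

**Lemma 10.** On $\Omega$, $\partial_\varrho f_1>0$ and $\partial_af_2\ge0$.

*Proof.* First $p+aS^2C>0$: either $aC\ge0$, or $aS^2C\ge aC$. As a function of $\varrho$, $N$ is affine with value $2p$ at $\varrho=0$, so $N-\varrho\,\partial_\varrho N=2p$, $\partial_\varrho(\varrho/N)=2p/N^2$, and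
$$\partial_\varrho f_1=\frac{2p(p+aC)(p+aS^2C)}{N^2}>0 .$$
Next let $q=a/p$. Since $\partial_ap=-aS^2/p$, $\partial_aq=\frac{p+a^2S^2/p}{p^2}=p^{-3}>0$. Dividing numerator and denominator of $f_2$ by $p$,
$$f_2=\varrho^2S^2\,\frac{C(1+Cq)}{2+\varrho SC^2-\varrho S^3Cq} .$$
The $q$-derivative of the fraction has numerator
$$C^2\big[2+\varrho SC^2-\varrho S^3Cq+(1+Cq)\varrho S^3\big]=C^2\big[2+\varrho S(C^2+S^2)\big]=C^2(2+\varrho S)\ge0. \qquad\square$$

**Lemma 11 (comparison).** Let $(a_i,\varrho_i)$, $i=1,2$, be solutions of (16) in $\mathcal R$ on $[\varphi_1,\varphi_2)$ with $a_1\ge a_2$, $\varrho_1\ge\varrho_2$ at $\varphi_1$, not both equalities. Then $a_1\ge a_2$ and $\varrho_1\ge\varrho_2$ on $[\varphi_1,\varphi_2)$, and $a_1>a_2$ on $(\varphi_1,\varphi_2)$.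

*Proof.* **Step 1: a path inside $\mathcal R$.** To write differences of $f_i$ as integrals of derivatives we need a path between the two points along which Lemma 10 holds. Claim: if at some $\varphi$ we have $a_1\ge a_2\ (\ge0)$ and $\varrho_1\ge\varrho_2$, then the staircase $\{a_2\}\times[\varrho_2,\varrho_1]\,\cup\,[a_2,a_1]\times\{\varrho_1\}$ lies in $\mathcal R$. On it, $a|S|\le a_1|S|<1$. The inequality $p+aC>0$ is clear if $C\ge0$; if $C<0$, $p+aC$ is decreasing in $a\ge0$ and positive at $a_1$. The inequality $2+\varrho S>0$ is clear if $S\ge0$ and follows from $\varrho\le\varrho_1$ if $S<0$. By cases 1–3 of Lemma 9, $N>0$ unless $S,C>0$. If $S,C>0$, $N$ is decreasing in $a\ge0$, so $N(a,\varrho_1)\ge N(a_1,\varrho_1)>0$ for $a_2\le a\le a_1$; and $N(a_2,\cdot)$ is affine, positive at $0$ and at $\varrho_1$, hence positive on $[\varrho_2,\varrho_1]$.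

**Step 2: a linear system for the differences.** Let $\alpha=a_1-a_2$, $\beta=\varrho_1-\varrho_2$. Wherever the two segments from $(a_2,\varrho_2)$ to $(a_2,\varrho_1)$ to $(a_1,\varrho_1)$ lie in $\Omega$, integrating along them gives
$$\alpha'=\ell_{11}\alpha+\ell_{12}\beta,\qquad\beta'=\ell_{21}\alpha+\ell_{22}\beta,\qquad\ell_{12}>0,\quad\ell_{21}\ge0,$$
with continuous coefficients; $\ell_{12}$ is the mean of $\partial_\varrho f_1$ over the first segment and $\ell_{21}$ the mean of $\partial_af_2$ over the second. Put $\alpha=\tilde\alpha\,e^{\int\ell_{11}}$, $\beta=\tilde\beta\,e^{\int\ell_{22}}$. Then $\tilde\alpha'=b_{12}\tilde\beta$, $\tilde\beta'=b_{21}\tilde\alpha$ with $b_{12}>0$, $b_{21}\ge0$. If the data are nonnegative, every Picard iterate (starting from the constant initial data) is nonnegative, so the solution is.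

**Step 3: continuation.** Steps 1 and 2 need each other; a continuity argument joins them. The set of $\bar\varphi\in[\varphi_1,\varphi_2)$ with $\alpha,\beta\ge0$ on $[\varphi_1,\bar\varphi]$ contains $\varphi_1$ and is closed. If $\bar\varphi$ belongs to it, the staircase at $\bar\varphi$ is a compact subset of the open set $\Omega$, so the two segments lie in $\Omega$ for all $\varphi\in[\bar\varphi,\bar\varphi+\delta)$, some $\delta>0$, and Step 2 gives $\alpha,\beta\ge0$ there. So the set is all of $[\varphi_1,\varphi_2)$.

**Step 4: strictness.** Now the linear system holds on the whole interval, and $\tilde\alpha,\tilde\beta$ are nondecreasing. If $\alpha(\varphi_1)>0$, then $\alpha>0$ throughout. If $\beta(\varphi_1)>0$, then $\tilde\beta>0$ throughout, $\tilde\alpha'=b_{12}\tilde\beta>0$, and $\alpha>0$ after $\varphi_1$. $\square$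

## 11. The order of end phases

A disc which at some angle is ahead in both $a$ and $\varrho$ must end earlier. This is the statement that makes the trap work.

**Lemma 12.** Let two upper discs, with chosen lifts of the angle and end phases $E_1,E_2$, both be defined (as functions of $\varphi$) on $[\varphi_1,\min(E_1,E_2))$, where $\varphi_1<\min(E_1,E_2)$. Let $a_1\ge a_2$, $\varrho_1\ge\varrho_2$ at $\varphi_1$, not both equalities. Then $E_1<E_2$.

*Proof.* Suppose $E_1\ge E_2$. By Lemma 11, $a_1>a_2$ and $\varrho_1\ge\varrho_2$ on $(\varphi_1,E_2)$.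

**Step 1: $E_1>E_2$ is impossible.** Otherwise the first disc is still in $\mathcal R$ at $\varphi=E_2$, where $S=1$, so $a_1(E_2)<1$. But $a_1(E_2)\ge\lim_{\varphi\to E_2}a_2=1$.

**Step 2: $E_1=E_2=:E$ is impossible.** Here the two discs end together, and we compare how $a$ approaches $1$. Let $z_0^{(i)}$ be the pole heights. From $\varrho_1\ge\varrho_2$, in the limit $1/z_0^{(1)}\ge1/z_0^{(2)}$. If equality holds, the discs coincide, because a disc is determined by $z_0$; having the same end phase, they coincide as functions of $\varphi$, contradicting $a_1>a_2$. Otherwise put $k_i=1+1/z_0^{(i)}$, so $k_1>k_2>1$. Near a pole with $k=1+1/z_0$, let $s$ be the arclength from it. Since $\theta_s=-1-1/z_0=-k$ there, $\theta=-ks+o(s)$ and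
$$zW=\cos\theta=1-\tfrac{k^2s^2}2+o(s^2).$$
With $\psi=E-\varphi$ we have $W=\varrho\cos\psi$, $m=\varrho\sin\psi$, so $\tan\psi=\frac{rM}W=s(1+o(1))$, because $r=s(1+o(1))$ and $M,W\to1/z_0$. Hence
$$a=z\varrho=\frac{zW}{\cos\psi}=1-\frac{k^2-1}2\psi^2+o(\psi^2).$$
As $k_1>k_2>1$, $a_1<a_2$ for $\varphi$ near $E$, contradicting $a_1>a_2$. $\square$

## 12. The trap between two end phases: proof of Theorem 1

Let $\Sigma$ be as in Theorem 1. By Section 3, $c_o\neq0$. By Proposition 7, $c_o>0$, there is exactly one crossing (so $\Sigma$ meets $\{z=0\}$ in exactly one circle), and $z_0>0>z_1$. It remains to prove symmetry; we keep the normalization $c_o=1$.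

**Set-up.** The part $z\ge0$ of $\gamma$ is an upper disc $A$; let $(W_0,m_0)$ be its data at $z=0$. The part $z\ge0$ of $\hat\gamma$ is an upper disc $B$, the reflection of the part $z\le0$ of $\gamma$, with data $(W_0,-m_0)$ at $z=0$.

Suppose $m_0\ne0$. Replacing $\gamma$ by $\hat\gamma$ if necessary, $m_0>0$. Put $\varrho_0=\sqrt{W_0^2+m_0^2}$ and choose initial phases
$$\varphi_A\in(-\tfrac\pi2,\tfrac\pi2),\quad(\sin\varphi_A,\cos\varphi_A)=\tfrac1{\varrho_0}(W_0,m_0),\qquad \varphi_B=\pi-\varphi_A\in(\tfrac\pi2,\tfrac{3\pi}2).$$
At $z=0$ both discs have $a=0$, $\varrho=\varrho_0$ and $I=I_0:=m_0^2+g(W_0)$. Let $E_A,E_B\in\frac\pi2+2\pi\mathbb Z$ be the end phases. Since $E_B>\varphi_B>\frac\pi2$, $E_B\ge\frac{5\pi}2$.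

**Step 1: what a disc looks like when it reaches the other's starting angle.** This step produces the hypotheses of Lemma 12. Claim: if $A$ or $B$ has, at some point with $z>0$, an angle $\varphi$ with $\sin\varphi=W_0/\varrho_0$ and $\cos^2\varphi=m_0^2/\varrho_0^2$, then there $a>0$ and $\varrho\ge\varrho_0$. Indeed $a=z\varrho>0$, and $I\ge I_0$ there by (14). For this fixed $\varphi$, on the interval $\{x>0:2+xS>0\}$ (which contains both $\varrho$ and $\varrho_0$), the function $x\mapsto x^2C^2+g(xS)$ has derivative $2xC^2+\frac{4xS^2}{2+xS}>0$, value $I_0$ at $\varrho_0$ and value $I\ge I_0$ at $\varrho$. So $\varrho\ge\varrho_0$.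

**Step 2: $E_A<E_B$.** If $E_A\le\varphi_B$, this is clear since $\varphi_B<E_B$. Otherwise $A$, starting at $\varphi_A<\varphi_B$, reaches the angle $\varphi_B$ at some $z>0$. There, by Step 1, $a_A>0=a_B$ and $\varrho_A\ge\varrho_0=\varrho_B$, where the values of $B$ are those at its start. Lemma 12 with first disc $A$, second disc $B$, $\varphi_1=\varphi_B$ gives $E_A<E_B$.

**Step 3: $E_B<E_A+2\pi$.** We have $\varphi_B<\frac{3\pi}2<\varphi_A+2\pi<\frac{5\pi}2\le E_B$, so $B$ reaches the angle $\varphi_A+2\pi$ at some $z>0$, and there, by Step 1, $a_B>0$ and $\varrho_B\ge\varrho_0$. Compare with $A$ with its lift shifted by $2\pi$: it starts at the angle $\varphi_A+2\pi$ with $a=0$, $\varrho=\varrho_0$, and has end phase $E_A+2\pi$. Lemma 12 with first disc $B$ gives $E_B<E_A+2\pi$.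

**Step 4: contradiction.** We have $0<E_B-E_A<2\pi$, but $E_B-E_A\in2\pi\mathbb Z$. Hence $m_0=0$.

**Step 5: from $m_0=0$ to symmetry.** Now $A$ and $B$ have the same data $(W_0,0)$ at $z=0$, where (1) is regular. So $W$, $m$ and $r=(p+zm)/(2+W)$ agree as functions of $z$ on $[0,\min(z_0^A,z_0^B))$. Since $r\to0$ at the pole of a disc and $r>0$ below it, $z_0^A=z_0^B$. So $A=B$, and $\Sigma$ is symmetric with respect to $\{z=0\}$. This proves Theorem 1, and with it the conjecture. $\blacksquare$

## 13. Shooting from the pole: proof of Theorem 2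

By Theorem 1 there are no such spheres for $c_o\le0$. For $c_o>0$ normalize $c_o=1$. We shoot discs from height $z_0$ on the axis and look for those with $m_0=0$.

**Lemma 13.** Every $z_0>0$ is the pole height of an upper disc.

*Proof.* Start with the solution from Lemma 3; then $\theta\in C^1$ up to the pole, and the pole values hold. Continue it by the ODE (3), $W=\cos\theta/z$, in $\{r>0,z>0\}$.

**Step 1: it reaches $z\to0$ in finite length.** As in Step 1 of Lemma 4, $P$ is nonincreasing and negative. Fix $s_*>0$ and $\eta=|P(s_*)|$. For $s\ge s_*$, $r(-\sin\theta)\ge r^2+\eta$. Hence $\eta\le r<1$ and $-\sin\theta\ge r+\eta/r\ge2\sqrt\eta$. So $z$ decreases at a rate at least $2\sqrt\eta$, $r$ stays in $[\eta,1]$ and $\theta$ in $(-\pi,0)$. The solution can stop only as $z\to0$, and this happens in finite length.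

**Step 2: it is regular at $z=0$.** For $0<z<z_0$ the properties $D<1$, $|\gamma|$ decreasing, $U>0$ and $I\le g(1/z_0)$ hold by the arguments of Lemmas 4 and 8, which for these properties use only the part $z>0$. Since $m^2+g(W)\le g(1/z_0)$, $(W,m)$ stays in a compact subset of $\{W>-2\}$, so $p\to1$ and $p+zm\to1$ as $z\to0$. Thus $(z,W,m)$ stays in a compact part of the domain where (1) is smooth, and the solution of (1) extends smoothly to $z=0$, with $r=(p+zm)/(2+W)>0$ there. Since $ds=-dz/p$, $\cos\theta=zW$, $\sin\theta=-p$, the curve and $W$ are smooth in $s$ up to the end. This is an upper disc. $\square$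

**The shooting function.** Normalize the lift so that the end phase is $\frac\pi2$, and let $\varphi_0(z_0)<\frac\pi2$ be the angle at $z=0$.

**Lemma 14.** $\varphi_0$ is continuous on $(0,\infty)$.

*Proof.* Let $z_0$ vary in a compact set $[\zeta_1,\zeta_2]$ and take $\delta$ from Lemma 3. On $0<r\le\delta$ near the pole, $W=\sqrt{1-v^2}/u>0$, so the angle stays in $(0,\pi)$ there. At $r=\delta$ it is therefore a continuous function of $(W,m)$, and $W$, $m=\frac ru\big(2+W+\frac vr\big)$ and the height $u(\delta)$ depend continuously on $z_0$ by Lemma 3. From that height down to $z=0$ use continuous dependence for (1), and that $(W,m)\ne(0,0)$, so the change of angle is continuous in $z_0$. $\square$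

**Step 1: spheres correspond to discs with $m_0=0$.** By Theorem 1 and Section 12, a non-round embedded sphere, translated as in Fact (i), is determined by an upper disc with $m_0=0$. Since $m=\varrho\cos\varphi$ and $\varphi_0<\frac\pi2$, this means $\varphi_0=-\frac\pi2-j\pi$ for an integer $j\ge0$.

Conversely, take an upper disc with $m_0=0$; we build a sphere from it. The system (1) is invariant under $(z,m)\mapsto(-z,-m)$, since $zm$, $p$ and $W$ are unchanged. So its solution through $(W_0,0)$ at $z=0$ extends to $(-z_0,z_0)$ with $W$ even and $m$ odd, and $r=(p+zm)/(2+W)$ is a smooth, even, positive function on $(-z_0,z_0)$. Its surface of revolution, with the poles added, is the disc together with its reflection. It is embedded, and smooth away from the poles. On the disc $-\sin\theta=p>0$ for $0\le z<z_0$, so the $r$-component of $\mathbf n=(-\sin\theta,\cos\theta)$ is positive and $\mathbf n$ is outward. Thus $H+1=-\nu_3/z$ holds for $z>0$, and by reflection for $z<0$.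

At the poles: by Lemma 3, $v\in C^1([0,\delta])$, so $u'=v/\sqrt{1-v^2}$ is $C^1$ with $u'(0)=0$, and $u$ is a $C^2$ function of $(x,y)$. Since $\theta_s+\frac{\sin\theta}{r}=\frac1r(rv)_r=F$, it solves the quasilinear elliptic equation
$$\operatorname{div}\frac{\nabla u}{\sqrt{1+|\nabla u|^2}}=-2-\frac2{u\sqrt{1+|\nabla u|^2}} ,$$
so it is smooth by Schauder theory: the second derivatives of $u$ satisfy a linear elliptic equation whose coefficients and right side are functions of $u,\nabla u$, and each gain of regularity of $u$ improves these. By Fact (i) the surface is a Helfrich sphere.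

**Step 2: counting zeros of $H+1$.** This identifies $j$ with $n-1$. On $0\le z<z_0$ the zeros of $W=-(H+1)$ are at the angles in $\pi\mathbb Z\cap[-\frac\pi2-j\pi,\frac\pi2)=\{0,-\pi,\dots,-j\pi\}$. By Lemma 9 each is attained exactly once, and with $z>0$, since the angle at $z=0$ is not in $\pi\mathbb Z$. At the pole $W=1/z_0\ne0$. With the reflection, $H+1$ vanishes on exactly $2(j+1)$ parallels, so $n=j+1$. In particular $W$ is not constant, so the sphere is non-round.

**Step 3: uniqueness for given $n$.** Two discs with the same $j$ start at the same angle with $a=0$. If their values of $\varrho$ at $z=0$ agree, they have the same data for (1) and agree, as in Section 12, Step 5. Otherwise Lemma 12, with the disc of larger $\varrho$ as first disc, gives different end phases, while both are $\frac\pi2$. Since the position of $\{z=0\}$ was arranged by a vertical translation, this is uniqueness up to vertical translation.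

**Step 4: $\varphi_0>0$ for $z_0\le\frac12$.** This is one end of an intermediate value argument. As $|\gamma|$ is strictly decreasing, $r<z_0\le\frac12$ on the disc off the pole. At the crossing, of radius $r_0$, $W_0=\frac1{r_0}-2>0$. Suppose $W$ vanished somewhere. At the zero with largest $z$ the angle is $0$, because $\varphi$ decreases from $\frac\pi2$ as $z$ decreases from $z_0$. So $m>0$ there, $z>0$, and $D=zM>0$. But at a zero of $W$ we have $p=1$ and $D=2-\frac1r$, so $r>\frac12$, a contradiction. Hence $W>0$, the angle stays in $(0,\pi)$, and $\varphi_0>0$.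

**Step 5: $\varphi_0\to-\infty$ as $z_0\to\infty$.** This is the other end. Let $z_0\ge2$. From $\ln(1+x)\ge x-\frac{x^2}2$ for $x\ge0$, $g(w)\le4w-8\big(\frac w2-\frac{w^2}8\big)=w^2$ for $w\ge0$. So by Lemma 8
$$g(W)\le g(1/z_0)\le\tfrac14<-2+8\ln\tfrac43=g(-\tfrac12),$$
where the middle inequality holds because $\ln\frac43=2\big(\frac17+\frac1{3\cdot7^3}+\cdots\big)>\frac27>\frac9{32}$. By the monotonicity of $g$ on each side of $0$, $-\frac12<W\le\frac1{z_0}\le\frac12$. In the four cases of Lemma 9, $N/p$ is at least $2$, $2+W$, $2-|W|$, $1$ respectively, so $N/p\ge1$. Since $r<1$ and $U\le\frac52$, $0<rU<\frac52$, and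
$$\frac{d\varphi}{dz}=\frac{\dot\varphi}{\dot z}=\frac N{p\,rU}\ge\frac25 ,\qquad\text{so}\qquad \varphi_0\le\frac\pi2-\frac25z_0 .$$

**Step 6: existence for all $n$.** By Lemma 14, Steps 4 and 5 and the intermediate value theorem, $\varphi_0$ takes every value $-\frac\pi2-j\pi$, $j\ge0$. By Steps 1 and 2 each of these values gives a sphere with $n=j+1$, by Step 3 it is unique, and by Step 1 every smooth embedded axially symmetric non-round Helfrich sphere arises in this way. $\blacksquare$
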